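# Configurations that are nearly Fekete for several line bundles at once

## 1. Several metrics on one line bundle

Throughout, $X$ is a compact connected Kähler manifold of complex dimension $n\ge 1$ with Kähler form $\omega$, and $L$ is an ample line bundle on $X$. Line bundles are written additively, so $kL$ is the $k$-th tensor power. A metric is described by its weight $\phi$: in a local trivialization a section $s$ of $kL$ is a holomorphic function, and its pointwise squared norm is $|s|^2e^{-2k\phi}$. We normalize $dd^c=\frac{i}{\pi}\partial\bar\partial$, so that $dd^c\log|z|=\delta_0$ in one variable and $dd^c\phi$ represents $c_1(L)$. A metric is semi-positive if its weight is locally plurisubharmonic (psh); such weights may be singular.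

**Definition (Vandermonde determinant, Fekete configuration).** Let $N=N_{kL}=\dim H^0(X,kL)$, let $s_1,\dots,s_N$ be a basis of $H^0(X,kL)$, and let $\phi$ be a continuous metric on $L$. For $(x_1,\dots,x_N)\in X^N$ put
$$|D(x_1,\dots,x_N)|^2_\phi=|\det(s_i(x_l))_{i,l}|^2\,e^{-2k\sum_{l}\phi(x_l)} .$$
This is the pointwise norm of a section of a line bundle over $X^N$. A maximizer of $|D|^2_\phi$ on $X^N$ is a Fekete configuration at level $k$.

Changing the basis multiplies $|D|^2_\phi$ by a positive constant, so the ratio $|D|_\phi^2/\max|D|_\phi^2$ and the Fekete configurations do not depend on it. For $y\in X^N$ we write $\nu_y=\frac1N\sum_i\delta_{y_i}$ for the empirical measure.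

**Definition (equilibrium measure).** Let $\mathcal P(\phi)=\sup\{\psi \text{ semi-positive}:\psi\le\phi\}$ be the projection of $\phi$ onto the semi-positive metrics. The equilibrium measure $\mu_{(L,\phi)}$ is the non-pluripolar Monge–Ampère measure of $\mathcal P(\phi)$, normalized to mass $1$. Since $\phi$ is continuous and $L$ is ample, $\mathcal P(\phi)$ is locally bounded, so this is the usual Bedford–Taylor measure $(dd^c\mathcal P(\phi))^n$ divided by its mass.

**Example 1 (the circle).** Let $X=\mathbb P^1$, $L=\mathcal O(1)$, and $\phi(z)=\log\max(1,|z|)$ in the affine coordinate. Sections of $kL$ are polynomials of degree at most $k$, so $N=k+1$; with the basis $1,z,\dots,z^k$, the determinant is the classical $\prod_{i<j}(x_j-x_i)$. The metric $\phi$ is semi-positive, so $\mathcal P(\phi)=\phi$, and $\mu=dd^c\phi$ is the uniform measure on the unit circle. The row of the matrix belonging to $x_l$, divided by $\max(1,|x_l|)^k$, has $N$ entries of modulus at most $1$. Hadamard's inequality gives $|D|^2_\phi\le N^N$, and the $N$-th roots of unity give equality, since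 there the matrix is $\sqrt N$ times a unitary one. So the roots of unity are a Fekete configuration, and their empirical measures converge to $\mu$.

Different metrics on one bundle can share an equilibrium measure. Let $h(z)=\frac{(|z|^2-1)^2}{(|z|^2+1)^2}$, a continuous function on $\mathbb P^1$ that is $\ge0$ and vanishes on the circle. If $\psi\le\phi+h$ is semi-positive, then $\psi\le0$ on the circle, so $\psi\le 0$ in the disc and $\psi-\log|z|\le0$ outside it, by the maximum principle (the function $\psi-\log|z|$ extends subharmonically across $\infty$). Hence $\psi\le\phi$, so $\mathcal P(\phi+h)=\phi$, and $\phi$, $\phi+h$ have the same equilibrium measure.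

The convergence seen in Example 1 is general.

**Fact 1** (Berman–Boucksom–Witt Nyström, *Acta Math.* 207 (2011)). Let $L'$ be an ample line bundle and $\phi'$ a continuous metric on it. If $p^{(\ell)}$ is a Fekete configuration at level $\ell$, then $\nu_{p^{(\ell)}}\to\mu_{(L',\phi')}$ weakly as $\ell\to\infty$.

We ask whether several metrics with the same equilibrium measure can be served by the same points, up to a factor $e^{o(kN)}$. On a single bundle this is easy.

**Proposition 1.** Let $\phi_1,\dots,\phi_m$ be continuous metrics on $L$ with the same equilibrium measure $\mu$, and let $p=p^{(k)}$ be a Fekete configuration for $\phi_1$ at level $k$. Then for every $j$,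
$$\lim_{k\to\infty}\frac1{kN}\log\frac{|D(p^{(k)})|^2_{\phi_j}}{\max|D|^2_{\phi_j}}=0 .$$

*Proof.* Use the same basis for $\phi_1$ and $\phi_j$. Let $g=\phi_j-\phi_1$, a continuous function on $X$, let $q=q^{(k)}$ be a Fekete configuration for $\phi_j$, and put $M_i=\max|D|^2_{\phi_i}$. For every $x\in X^N$,
$$\log|D(x)|^2_{\phi_j}=\log|D(x)|^2_{\phi_1}-2kN\int g\,d\nu_x. \tag{1}$$
At $x=p$ this reads $\log|D(p)|^2_{\phi_j}=\log M_1-2kN\int g\,d\nu_p$. At $x=q$ it gives $\log M_1\ge\log|D(q)|^2_{\phi_1}=\log M_j+2kN\int g\,d\nu_q$. Together,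
$$0\ \ge\ \frac1{kN}\log\frac{|D(p)|^2_{\phi_j}}{M_j}\ \ge\ -2\Big(\int g\,d\nu_p-\int g\,d\nu_q\Big).$$
By Fact 1 both $\nu_p$ and $\nu_q$ converge to $\mu$, so the right side tends to $0$. $\square$

What changes when the metrics live on different line bundles $L_1,\dots,L_m$? Identity (1) is lost: there are now $m$ unrelated determinants, built from unrelated spaces of sections, possibly of different dimensions.

## 2. Different bundles: normalization and mutual sequences

To compare bundles we normalize their top self-intersection to $1$, and this forces real multiples of line bundles.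

**Definition (real multiples).** Consider pairs $(L,\phi)=(\lambda L',\lambda\phi')$ with $\lambda>0$ real, $L'$ an ample line bundle and $\phi'$ a continuous metric on $L'$, where there is no representation $L=\lambda'L''$ with $\lambda'>\lambda$ and $L''$ a line bundle. The level-$k$ objects of the pair are those of $\lfloor k\lambda\rfloor L'$: $N=\dim H^0(X,\lfloor k\lambda\rfloor L')$ and
$$|D|^2_\phi=|\det(s_i(x_l))_{i,l}|^2e^{-2\lfloor k\lambda\rfloor\sum_l\phi'(x_l)} .$$

Now take pairs $(L_1,\phi_1),\dots,(L_m,\phi_m)$, each $L_j$ an ample line bundle or a positive real multiple of one, and each $\phi_j$ correspondingly a continuous metric or a multiple of one. Put $c_j=(L_j^n)^{1/n}$, where $(\lambda L')^n=\lambda^n(L')^n$. For the normalized pairs $(\frac1{c_j}L_j,\frac1{c_j}\phi_j)$ let $N_j=N_j(k)$ and $|D_j|^2=|D_j^{(k)}|^2$ be the dimension and determinant at level $k$, and let $N=N(k)=\max_jN_j$. For $P=(x_1,\dots,x_N)\in X^N$ put $|D_j(P)|^2=|D_j(x_1,\dots,x_{N_j})|^2$.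

**Definition (mutual asymptotic Fekete sequence).** A sequence $P_k\in X^{N(k)}$ is a mutual asymptotic Fekete sequence for $(L_1,\phi_1),\dots,(L_m,\phi_m)$ if for all $j$
$$\lim_{k\to\infty}\frac1{kN}\log\frac{|D_j(P_k)|^2}{\max_{X^N}|D_j|^2}=0 .$$

For suitably normalized bases, for example orthonormal ones for $L^2$ inner products built from $\omega$ and a fixed continuous reference metric, $\frac1{kN}\log\max|D_j|^2$ has a finite limit, and the condition says that $\frac1{kN}\log|D_j(P_k)|^2$ has the same limit.

Write the normalized pairs as $(\lambda_jL_j',\lambda_j\phi_j')$ and put $\ell_j=\ell_j(k)=\lfloor k\lambda_j\rfloor$. Only this representation will be used, so any choice satisfying the definition is allowed. Both $\mathcal P$ and the Monge–Ampère operator are homogeneous, so $\mu_{(L_j,\phi_j)}=\mu_{(L'_j,\phi'_j)}$. By asymptotic Riemann–Roch and Serre vanishing,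
$$N_j(k)\sim\frac{\ell_j^n(L_j')^n}{n!}\sim\frac{k^n(\lambda_jL_j')^n}{n!}=\frac{k^n}{n!},\qquad\text{so}\qquad \frac{N_j}{N}\to1,\quad\frac{\ell_j}{k}\to\lambda_j. \tag{2}$$
Only large $k$ matter; for the finitely many $k$ with some $\ell_j=0$ or $N_j=0$ we choose $P_k$ arbitrarily.

**Example 2.** On $X=\mathbb P^1\times\mathbb P^1$ we have $\mathcal O(a,b)^2=2ab$. For $\mathcal O(1,1)$, $c=\sqrt2$, $\ell=\lfloor k/\sqrt2\rfloor$ and the dimension is $(\ell+1)^2\sim k^2/2$. For $\mathcal O(1,2)$, $c=2$, $\ell=\lfloor k/2\rfloor$ and the dimension is $(\ell+1)(2\ell+1)\sim k^2/2$. Let $\omega_1,\omega_2$ be the Fubini–Study forms of the factors, and give the bundles the metrics with curvature $\omega_1+\omega_2$ and $\omega_1+2\omega_2$. The Monge–Ampère measures are $2\omega_1\wedge\omega_2$ and $4\omega_1\wedge\omega_2$, so both equilibrium measures equal $\omega_1\wedge\omega_2$, although the bundles are not proportional.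

The following was posed as a conjecture in Jakob Hultgren, "Mutual Asymptotic Fekete Sequences", arXiv:2106.04613 (2021).

**Theorem A.** $(L_1,\phi_1),\dots,(L_m,\phi_m)$ admits a mutual asymptotic Fekete sequence if and only if
$$\mu_{(L_1,\phi_1)}=\dots=\mu_{(L_m,\phi_m)}. \tag{$*$}$$

"Only if" is a known result, quoted with the problem; Section 7 contains an argument for it. The task is "if". When all normalized pairs have the same $\lambda$ and $L'$, Proposition 1, applied at levels $\lfloor k\lambda\rfloor$, settles it. On $\mathbb P^n$ this is always so, since every normalized bundle is $\mathcal O(1)$ with $\lambda=1$.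

## 3. An elliptic curve where Fekete points of one bundle fail for another

The sensible first attempt for different bundles is still to take the Fekete configurations of $(L_1,\phi_1)$. By Fact 1 they have the correct limit distribution for all the pairs. This attempt fails.

Let $X$ be an elliptic curve with origin $0$, $\omega$ the translation-invariant form with $\int_X\omega=1$, and $\phi$ a metric on $\mathcal O(0)$ with $dd^c\phi=\omega$. For $a\in X$ let $(\mathcal O(a),\phi_a)$ be the pullback of $(\mathcal O(0),\phi)$ under $x\mapsto x-a$. The degree of $\mathcal O(a)$ is $1$, so $c=1$, no representation with $\lambda'>1$ exists, and $N(k)=\dim H^0(X,k\mathcal O(a))=k$. Since $\phi_a$ is semi-positive, $\mathcal P(\phi_a)=\phi_a$, and the equilibrium measure is $dd^c\phi_a=\omega$ for every $a$.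

**Proposition 2.** For every choice of $P_k\in X^k$, $k\ge1$, the set of $a\in X$ for which $\{P_k\}$ fails to be asymptotically Fekete for $(\mathcal O(a),\phi_a)$ is comeagre, and in particular nonempty.

*Proof.* Let $P_k=(x_1,\dots,x_k)$, where the points depend on $k$. Pulling back a basis by translation gives
$$d_k(a):=\frac{|D_a(P_k)|^2}{\max|D_a|^2}=\frac{|D_0(x_1-a,\dots,x_k-a)|^2}{\max|D_0|^2},$$
which is continuous in $a$.

**Step 1: zeros of $d_k$.** Suppose $ka=\sum_lx_l$ in the group $X$, that is, $\sum_l(x_l-a)=0$. By Abel's theorem the divisor $\sum_l[x_l-a]$ is linearly equivalent to $k[0]$, so some nonzero section $s=\sum_ic_is_i$ of $k\mathcal O(0)$ has this divisor. It vanishes at all the points $x_l-a$, so $\sum_ic_is_i(x_l-a)=0$ for each $l$; the evaluation matrix is singular and $d_k(a)=0$.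

**Step 2: these zeros fill $X$.** The solutions $a$ of $ka=\sum_lx_l$ form a coset of the $k$-torsion subgroup. This is a translate of the image of $\frac1k\Lambda$, where $X=\mathbb C/\Lambda$, so it meets any given disc for all large $k$.

**Step 3: Baire category.** Let $U_m=\bigcup_{k\ge m}\{a:d_k(a)<e^{-k^3}\}$. It is open because $d_k$ is continuous, and dense by Steps 1 and 2. So $\bigcap_mU_m$ is comeagre. If $a$ lies in it, then for infinitely many $k$ we have $\frac1{k\cdot k}\log d_k(a)<-k$, and the asymptotic Fekete condition fails for $a$. $\square$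

Apply this to Fekete configurations $P_k$ of $(\mathcal O(0),\phi)$. There is an $a$ such that $(\mathcal O(0),\phi)$ and $(\mathcal O(a),\phi_a)$ have the same equilibrium measure, while the Fekete sequence of the first is not asymptotically Fekete for the second. Weak convergence of $\nu_{P_k}$ controls integrals of continuous functions of one variable, whereas $\log|D_2|^2$ is $-\infty$ on a hypersurface of $X^N$. For instance, moving one point onto another changes $\nu$ by mass $2/N$ and makes every Vandermonde determinant vanish.

The bad set is, however, thin, and averages do not see it. On the circle of Example 1, let $x_1,\dots,x_N$ be independent and uniform. Jensen's formula gives $\int_0^{2\pi}\log|1-e^{i\tau}|\,d\tau=0$, so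
$$\mathbb E\log|D|^2_\phi=2\sum_{i<j}\mathbb E\log|x_i-x_j|=0,\qquad\text{while}\qquad\log\max|D|^2_\phi=N\log N .$$
The difference divided by $kN$ is $\frac{\log(k+1)}k\to0$. So independent random points attain the right exponential rate on average. Averages also combine well: if finitely many nonnegative functions of a configuration have small expectation for the same random configuration, then some configuration makes all of them small.

This suggests bounding below the average of $\log|D_j|^2$ over one random configuration for all $j$. Since $\mu$ may be singular, we first use independent points with smooth laws, each concentrated near a deterministic point, the deterministic points being distributed according to $\mu$. The next section studies what this smearing does in one variable.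

## 4. Heat flow applied to $\log|s|^2$

We recall standard facts. Let $d$ be the distance of $\omega$, $dV=\omega^n$, and
$$\Delta f=\mathrm{tr}_\omega\,dd^cf=n\,\frac{dd^cf\wedge\omega^{n-1}}{\omega^n} .$$
Since $\omega$ is Kähler, $\Delta$ is a positive multiple of the Laplace–Beltrami operator; it is symmetric for $dV$, and $\int\Delta f\,dV=0$. Let $P_t=e^{t\Delta}$, with smooth positive symmetric kernel $p_t(x,z)$ satisfying $\int p_t(x,z)\,dV(z)=1$, and put $\lambda_x^t=p_t(x,\cdot)\,dV$, a probability measure concentrated near $x$ for small $t$. Since $p_t$ is smooth on the compact space $X\times X$, there is $C_t<\infty$ with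
$$\sup_z|p_t(x,z)-p_t(y,z)|\le C_t\,d(x,y). \tag{3}$$
If $g$ is continuous, then $P_tg\to g$ uniformly as $t\to0$. Finally, $\Delta$ has a Green function $G$: for smooth $f$ with $dV$-average $\bar f$, $f(x)-\bar f=-\int G(x,z)\,\Delta f(z)\,dV(z)$, and $\gamma:=\sup_z\int|G(x,z)|\,dV(x)<\infty$.

Fix an ample $L'$, a smooth metric $\phi_0$ on $L'$, $\theta=dd^c\phi_0$, and $A\ge0$ with $\theta\le A\omega$.

**Lemma 3.** There are constants $C_1,C_2$ such that for all $\ell\ge1$ and $0\ne s\in H^0(X,\ell L')$, the function $f=\log(|s|^2e^{-2\ell\phi_0})$ satisfies: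

(a) $P_tf(x)\ge f(x)-C_1\ell t$ for all $x\in X$, $t>0$;

(b) $f\in L^1$ and $\int|f-\bar f|\,dV\le C_2\ell$;

(c) $|P_tf(x)-P_tf(y)|\le C_2C_t\,\ell\,d(x,y)$ for all $x,y\in X$, $t>0$.

So smearing a point cannot lower $f$ by much, and after smearing, $f$ is Lipschitz although $f$ itself takes the value $-\infty$. The constants are linear in $\ell$ and do not depend on $s$.

*Proof.* **Step 1: a lower bound for the Laplacian of a regularization.** Let $h=|s|^2e^{-2\ell\phi_0}$ and $f_\delta=\log(h+\delta)$ with $0<\delta\le1$, a smooth function. Let $\chi(r)=\log(e^r+\delta)$. Then $\chi'=\frac{e^r}{e^r+\delta}\in[0,1]$ and $\chi''=\frac{\delta e^r}{(e^r+\delta)^2}\ge0$. On $\{s\ne0\}$ the function $\log|s|^2$ is pluriharmonic in a trivialization, so $dd^c\log h=-2\ell\theta\ge-2\ell A\omega$. Hence there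
$$dd^cf_\delta=\chi'(\log h)\,dd^c\log h+\chi''(\log h)\,d\log h\wedge d^c\log h\ \ge\ -2\ell A\,\omega,$$
where the first term is at least $-\chi'\cdot2\ell A\omega\ge-2\ell A\omega$ and the second is $\ge0$. As $\{s\neq0\}$ is dense and $f_\delta$ is smooth, the bound holds on $X$. Taking traces, $\Delta f_\delta\ge-C_1\ell$ with $C_1=2nA$.

**Step 2: proof of (a).** Since $P_t$ preserves positivity and constants, $\frac{d}{dt}P_tf_\delta=P_t\Delta f_\delta\ge-C_1\ell$, so $P_tf_\delta\ge f_\delta-C_1\ell t$. As $\delta\downarrow0$, $f_\delta\downarrow f$, and monotone convergence gives (a). Where $f(x)=-\infty$ there is nothing to prove.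

**Step 3: proof of (b).** We have $|\Delta f_\delta|\le(\Delta f_\delta+C_1\ell)+C_1\ell$ and $\int\Delta f_\delta\,dV=0$, so $\|\Delta f_\delta\|_{L^1}\le2C_1\ell\,\mathrm{Vol}(X)$. The Green formula gives $\|f_\delta-\bar f_\delta\|_{L^1}\le\gamma\|\Delta f_\delta\|_{L^1}\le C_2\ell$ with $C_2=2\gamma C_1\mathrm{Vol}(X)$. Since $\log|s|$ is locally integrable, $f\in L^1$; as $f\le f_\delta\le f_1$, dominated convergence gives $f_\delta\to f$ in $L^1$, and (b) follows.

**Step 4: proof of (c).** The kernels $p_t(x,\cdot)$ and $p_t(y,\cdot)$ both have integral $1$, so we may subtract $\bar f$: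
$$|P_tf(x)-P_tf(y)|=\Big|\int(f-\bar f)(z)\,\big(p_t(x,z)-p_t(y,z)\big)\,dV(z)\Big|\le C_2\ell\cdot C_t\,d(x,y)$$
by (3) and (b). $\square$

## 5. From Fekete points to smeared points, one variable at a time

Let $W_1$ be the 1-Wasserstein distance on probability measures on $X$, which metrizes weak convergence. By Birkhoff's theorem (the extreme points of the doubly stochastic matrices are the permutation matrices), for $y,p\in X^N$
$$W_1(\nu_y,\nu_p)=\min_\sigma\frac1N\sum_id(y_i,p_{\sigma(i)}),$$
the minimum being over permutations. Let $\phi'$ be a continuous metric on $L'$, $g=\phi'-\phi_0\in C(X)$, $\ell\ge1$, $N=\dim H^0(X,\ell L')\ge1$. Let $|D|^2_{\phi'}$ be the level-$\ell$ Vandermonde determinant, $M=\max_{X^N}|D|^2_{\phi'}>0$, and $p$ a Fekete configuration.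

**Proposition 4.** For all $t>0$ and $y\in X^N$,
$$\int_{X^N}\log|D|^2_{\phi'}\,d\lambda^t_{y_1}\cdots d\lambda^t_{y_N}\ \ge\ \log M-\ell N\Big[C_1t+C_2C_t\,W_1(\nu_y,\nu_p)+2\Big(\int P_tg\,d\nu_y-\int g\,d\nu_p\Big)\Big].$$

*Proof.* For probability measures $\lambda_1,\dots,\lambda_N$ on $X$ put
$$F(\lambda_1,\dots,\lambda_N)=\int\log|D|^2_{\phi_0}\,d\lambda_1\cdots d\lambda_N\in[-\infty,\infty) .$$
The integrand is upper semicontinuous and bounded above, so $F$ is well defined, and by Tonelli we may integrate in any order. With all variables but $x_i$ fixed, $D$ is a section of $\ell L'$ in $x_i$ (tensored with a fixed line), possibly zero; so $\log|D|_{\phi_0}^2$ is either a function $f$ as in Lemma 3 or identically $-\infty$. Since $|D|^2$ is invariant under permutations, $F$ is symmetric and $p$ may be reordered; we arrange $\frac1N\sum_id(y_i,p_i)=W_1(\nu_y,\nu_p)$.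

**Step 1: smear the Fekete points.** Replace $\delta_{p_i}$ by $\lambda_{p_i}^t$ for $i=1,\dots,N$ in turn. At the $i$-th replacement, fix the other variables; Lemma 3(a) says that integrating in $x_i$ against $\lambda^t_{p_i}$ gives at least the value at $p_i$ minus $C_1\ell t$. If the section in $x_i$ is zero, both sides are $-\infty$. Integrating over the other variables, each replacement lowers $F$ by at most $C_1\ell t$, so
$$F(\lambda^t_{p_1},\dots,\lambda^t_{p_N})\ge\log|D(p)|^2_{\phi_0}-NC_1\ell t .$$

**Step 2: move the smeared points to the $y_i$.** Replace $\lambda^t_{p_i}$ by $\lambda^t_{y_i}$ one variable at a time. All these measures have smooth densities. As $D$ is a nonzero holomorphic section over the connected manifold $X^N$, $\log|D|^2_{\phi_0}$ is integrable on $X^N$; so all values of $F$ involved are finite, and for almost every choice of the other variables the section in $x_i$ is nonzero. For those, Lemma 3(c) says that the $x_i$-integral changes by at most $C_2C_t\ell\,d(y_i,p_i)$. Summing over $i$ and combining with Step 1,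
$$F(\lambda^t_{y_1},\dots,\lambda^t_{y_N})\ge\log|D(p)|^2_{\phi_0}-\ell N\big[C_1t+C_2C_tW_1(\nu_y,\nu_p)\big]. \tag{4}$$

**Step 3: return to $\phi'$.** From $\log|D(x)|^2_{\phi'}=\log|D(x)|^2_{\phi_0}-2\ell\sum_ig(x_i)$ we get $\log|D(p)|^2_{\phi_0}=\log M+2\ell N\int g\,d\nu_p$. Also $\int g\,d\lambda^t_{y_i}=P_tg(y_i)$, so the left side of the proposition equals $F(\lambda_{y_1}^t,\dots,\lambda^t_{y_N})-2\ell N\int P_tg\,d\nu_y$. Insert both into (4). $\square$

The point is what the right side contains: a term that is small with $t$, and terms governed by weak convergence for fixed $t$. The determinant itself has disappeared.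

## 6. Proof of Theorem A, the "if" direction

Assume $(*)$ and let $\mu$ be the common measure. For $P\in X^N$ let
$$\delta_{j,k}(P)=-\frac1{kN}\log\frac{|D_j(P)|^2}{\max|D_j|^2}\in[0,\infty].$$
We must find $P_k$ with $\delta_{j,k}(P_k)\to0$ for every $j$.

**Step 1: one random configuration for all $j$.** Choose a sequence $y_1,y_2,\dots$ in $X$ with $\frac1R\sum_{i\le R}\delta_{y_i}\to\mu$ as $R\to\infty$; almost every independent sample of $\mu$ has this property, by the law of large numbers applied to a countable dense set of continuous functions. Fix $t>0$ and let $Z_1,\dots,Z_N$ be independent, $Z_i$ with law $\lambda_{y_i}^t$. These points do not depend on $j$.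

**Step 2: bound each expected deficit.** Choose a smooth metric $\phi_{0,j}$ on $L_j'$, put $g_j=\phi'_j-\phi_{0,j}$, and let the constants of Section 4 carry an index $j$. Let $p=p^{(j,k)}$ be a Fekete configuration for $(L_j',\phi_j')$ at level $\ell_j(k)$. Proposition 4 with $y=(y_1,\dots,y_{N_j})$ gives
$$\mathbb E\,\delta_{j,k}(Z)\le\frac{\ell_jN_j}{kN}\Big[C_{1,j}t+C_{2,j}C_tW_1(\nu_y,\nu_p)+2\Big(\int P_tg_j\,d\nu_y-\int g_j\,d\nu_p\Big)\Big].$$

**Step 3: let $k\to\infty$ with $t$ fixed.** By the choice of the $y_i$, $\nu_y\to\mu$. Since $\ell_j(k)\to\infty$, Fact 1 gives $\nu_p\to\mu_{(L_j,\phi_j)}$, which equals $\mu$ by $(*)$; this is where the hypothesis enters. So $W_1(\nu_y,\nu_p)\to0$, and the last parenthesis tends to $\int(P_tg_j-g_j)\,d\mu$. With (2),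
$$\limsup_{k\to\infty}\mathbb E\,\delta_{j,k}(Z)\le\eta_j(t):=\lambda_j\big(C_{1,j}t+2\|P_tg_j-g_j\|_\infty\big),\qquad\eta_j(t)\to0\ \text{ as }t\to0 .$$

**Step 4: choose configurations.** An infimum is at most an expectation, so for every $t>0$
$$\limsup_{k\to\infty}\ \inf_{P\in X^N}\sum_{j=1}^m\delta_{j,k}(P)\ \le\ \sum_{j=1}^m\eta_j(t).$$
The left side does not depend on $t$; letting $t\to0$, it equals $0$. Choose $P_k$ with $\sum_j\delta_{j,k}(P_k)\le\inf_P\sum_j\delta_{j,k}(P)+\frac1k$. Each $\delta_{j,k}$ is nonnegative, so $\delta_{j,k}(P_k)\to0$ for all $j$, and $\{P_k\}$ is a mutual asymptotic Fekete sequence. $\blacksquare$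

The order of limits matters: $C_t$ may blow up as $t\to0$, but it multiplies a quantity that tends to $0$ as $k\to\infty$ for fixed $t$.

## 7. Independent points with law $\mu$

The circle computation of Section 3 suggests that no smearing is needed. Let $(\lambda L',\lambda\phi')$ be a normalized pair with level-$k$ dimension $N_k$, let $\ell=\lfloor k\lambda\rfloor$, and for $x\in X^{\mathbb N}$ put
$$\Delta_k(x)=-\frac1{kN_k}\log\frac{|D^{(k)}(x_1,\dots,x_{N_k})|^2}{\max|D^{(k)}|^2}\in[0,\infty]$$
(defined for large $k$).

**Theorem B.** Let $\mu=\mu_{(L',\phi')}$, and let $x_1,x_2,\dots$ be i.i.d. with law $\nu$.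

(i) If $\nu=\mu$, then $\mathbb E\,\Delta_k\to0$.

(ii) Conversely, if $\Delta_k\to0$ in probability, even only along a subsequence of $k$'s, then $\nu=\mu$.

(iii) If $\nu=\mu$ has a density in $L^q(dV)$ for some $q>1$, then $\Delta_k\to0$ almost surely.

In the setting of $(*)$, part (i) gives $\mathbb E\,\delta_{j,k}=\frac{N_j}{N}\mathbb E\,\Delta_{j,k}\to0$ for each of the finitely many $j$, where $\Delta_{j,k}$ is $\Delta_k$ for the $j$-th normalized pair. By Markov's inequality, $N(k)$ i.i.d. $\mu$-distributed points satisfy $\max_j\delta_{j,k}\to0$ in probability: a random configuration is nearly optimal for all pairs at once.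

### Potentials and the regularity of $\mu$

As $L'$ is ample, we now choose $\phi_0$ so that $\theta=dd^c\phi_0$ is a Kähler form. Let $V=\int\theta^n$, let $PSH(X,\theta)$ be the set of $\theta$-psh functions ($u$ such that $\phi_0+u$ is a semi-positive weight), and put $\theta_w=\theta+dd^cw$. We use three facts.

- The set $\mathcal K=\{u\in PSH(X,\theta):\sup u=0\}$ is compact in $L^1$ (Guedj–Zeriahi, *J. Geom. Anal.* 2005).
- Every $u\in PSH(X,\theta)$ is the limit of a decreasing sequence of smooth $\theta$-psh functions (Błocki–Kołodziej, *Proc. AMS* 2007).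
- For some $\alpha>0$, $\sup_{u\in\mathcal K}\int e^{-\alpha u}\,dV<\infty$ (Tian; Zeriahi).

These apply to sections: if $0\ne s\in H^0(X,\ell L')$, then $\frac1{2\ell}\log(|s|^2e^{-2\ell\phi_0})=\frac1\ell\log|s|-\phi_0$ is $\theta$-psh, so
$$\log(|s|^2e^{-2\ell\phi_0})=2\ell(u+c),\qquad u\in\mathcal K,\ c\in\mathbb R. \tag{5}$$

Let $g=\phi'-\phi_0$ and $v=\mathcal P(\phi')-\phi_0=\sup\{w\in PSH(X,\theta):w\le g\}$. The upper semicontinuous regularization $v^*$ is $\theta$-psh, and $v^*\le g$ because $g$ is continuous; so $v^*$ is a competitor and $v=v^*\in PSH(X,\theta)$. Choose smooth $\theta$-psh $v_i\downarrow v$. For $\varepsilon>0$ the compact sets $\{v_i\ge g+\varepsilon\}$ decrease, with empty intersection since $v\le g$; so they are empty for large $i$. Then $v_i-\varepsilon\le g$, so $v_i-\varepsilon$ is a competitor and $v\le v_i\le v+\varepsilon$. Thus $v_i\to v$ uniformly, $v$ is continuous, and $\mu=\theta_v^n/V$. Put $\mu_i=\theta_{v_i}^n/V$.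

**Lemma 5.** The map $u\mapsto\int u\,d\mu$ is finite and continuous on $\mathcal K$, and $\varepsilon(t):=\sup_{u\in\mathcal K}\big(\int P_tu\,d\mu-\int u\,d\mu\big)\to0$ as $t\to0$.

*Proof.* **Step 1: compare $\mu$ with $\mu_i$, uniformly in $u$.** Let $T_r=\theta_v^r\wedge\theta_{v_i}^{n-1-r}$, so that $\theta_v^n-\theta_{v_i}^n=\sum_{r=0}^{n-1}dd^c(v-v_i)\wedge T_r$. For bounded $u\in PSH(X,\theta)$, Bedford–Taylor integration by parts and $dd^cu=\theta_u-\theta$ give
$$\Big|V\int u\,d(\mu-\mu_i)\Big|=\Big|\sum_{r=0}^{n-1}\int(v-v_i)\,dd^cu\wedge T_r\Big|\le\|v-v_i\|_\infty\sum_{r=0}^{n-1}\int(\theta_u+\theta)\wedge T_r=2nV\|v-v_i\|_\infty,$$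
because each of $\int\theta_u\wedge T_r$ and $\int\theta\wedge T_r$ equals $V$. For $u\in\mathcal K$ apply this to $\max(u,-m)$ and let $m\to\infty$. By monotone convergence $\int\max(u,-m)\,d\mu_i\to\int u\,d\mu_i$, which is finite since $\mu_i$ has a smooth density; so $\int u\,d\mu$ is finite and $|\int u\,d(\mu-\mu_i)|\le2n\|v-v_i\|_\infty$.

**Step 2: continuity.** The maps $u\mapsto\int u\,d\mu_i$ are $L^1$-continuous and by Step 1 converge uniformly on $\mathcal K$ to $u\mapsto\int u\,d\mu$, which is therefore continuous.

**Step 3: monotonicity in $t$.** From $dd^cu\ge-\theta\ge-A\omega$ we get $\Delta u\ge-C$ as distributions, with $C=nA$. Testing against $p_t(x,\cdot)\ge0$, $\frac d{dt}P_tu(x)=\int u\,\Delta p_t(x,\cdot)\,dV\ge-C$ for $t>0$. So $P_tu+Ct$ is nondecreasing in $t>0$.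

**Step 4: $P_tu\to u$ pointwise.** Let $u_i\downarrow u$ be smooth and $\theta$-psh. As in Step 3, $P_tu_i\ge u_i-Ct$; letting $i\to\infty$, monotone convergence gives $P_tu\ge u-Ct$. On the other side $P_tu\le P_tu_i\to u_i$ as $t\to0$, so $\limsup_{t\to0}P_tu\le\inf_iu_i=u$. Hence $P_tu\to u$ pointwise, including where $u=-\infty$.

**Step 5: Dini.** For $t>0$ the function $\Phi_t(u)=\int P_tu\,d\mu+Ct$ is $L^1$-continuous on $\mathcal K$, since $\|P_tu-P_tu'\|_\infty\le\sup p_t\cdot\|u-u'\|_{L^1}$. As $t\downarrow0$, $\Phi_t$ decreases, by Step 3, and tends to $\int u\,d\mu$, by Step 4 and monotone convergence. The limit is continuous on the compact set $\mathcal K$, so by Dini's theorem the convergence is uniform, and $\varepsilon(t)\to0$. $\square$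

### Proof of Theorem B(i)

Write $N=N_k$, keep $F$ from Section 5, let $p$ be a Fekete configuration at level $\ell$ and $M=\max|D|^2_{\phi'}$.

**Step 1: average over the centers.** Let $y_1,y_2,\dots$ be i.i.d. with law $\mu$ and take the expectation of (4), whose two sides do not depend on the ordering of $p$. With $P_t\mu:=\int\lambda^t_y\,d\mu(y)$, Tonelli gives
$$F(P_t\mu,\dots,P_t\mu)\ge\log|D(p)|^2_{\phi_0}-\ell N\big[C_1t+C_2C_t\,\mathbb E\,W_1(\nu_y,\nu_p)\big].$$
Here $\mathbb E\,W_1(\nu_y,\nu_p)\to0$: almost surely $\nu_y\to\mu$, $\nu_p\to\mu$ by Fact 1, and $W_1\le\mathrm{diam}\,X$.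

**Step 2: remove the smearing.** Replace $P_t\mu$ by $\mu$ one variable at a time. With the other variables fixed, the function of $x_i$ is $2\ell(u+c)$ as in (5), or identically $-\infty$, in which case the inequality is trivial. By symmetry of the kernel $\int u\,d(P_t\mu)=\int P_tu\,d\mu\le\int u\,d\mu+\varepsilon(t)$, so each replacement costs at most $2\ell\varepsilon(t)$, and
$$F(\mu,\dots,\mu)\ge F(P_t\mu,\dots,P_t\mu)-2\ell N\varepsilon(t).$$

**Step 3: return to $\phi'$.** We have $\mathbb E\log|D(x)|^2_{\phi'}=F(\mu,\dots,\mu)-2\ell N\int g\,d\mu$ and $\log|D(p)|^2_{\phi_0}=\log M+2\ell N\int g\,d\nu_p$. Therefore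
$$\mathbb E\,\Delta_k\le\frac\ell k\Big[C_1t+C_2C_t\,\mathbb E\,W_1(\nu_y,\nu_p)+2\varepsilon(t)+2\Big(\int g\,d\mu-\int g\,d\nu_p\Big)\Big],$$
and $\int g\,d\nu_p\to\int g\,d\mu$. Hence $\limsup_k\mathbb E\,\Delta_k\le\lambda(C_1t+2\varepsilon(t))$ for every $t>0$. Let $t\to0$. $\square$

### Proof of Theorem B(ii)

We use Berman–Boucksom, *Invent. Math.* 181 (2010) (asymptotics of Vandermonde determinants and differentiability of the energy at equilibrium): with a common basis at each level, for $w\in C(X)$ the limit
$$a(w)=\lim_{\ell\to\infty}\frac1{2\ell N}\big(\log\max|D|^2_{\phi'}-\log\max|D|^2_{\phi'+w}\big)$$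
exists, and $\frac d{ds}\big|_{s=0}a(sw)=\int w\,d\mu$. (As a check of the constants: if $w=c$ is constant, then $a(c)=c$.)

**Lemma 6.** Let $x^{(k)}\in X^{N_k}$, for $k$ in an infinite set of integers, satisfy $\Delta_k(x^{(k)})\to0$ and $\nu_{x^{(k)}}\to\nu$ weakly. Then $\nu=\mu$.

*Proof.* Let $w\in C(X)$, $s\in\mathbb R$ and $x=x^{(k)}$. Since a maximum is at least any value,
$$\log\max|D|^2_{\phi'+sw}\ge\log|D(x)|^2_{\phi'+sw}=\log|D(x)|^2_{\phi'}-2\ell N_ks\int w\,d\nu_x .$$
Rearranged,
$$\frac1{2\ell N_k}\big(\log\max|D|^2_{\phi'}-\log\max|D|^2_{\phi'+sw}\big)\le\frac k{2\ell}\Delta_k(x)+s\int w\,d\nu_x .$$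
In the limit $a(sw)\le s\int w\,d\nu$ for all real $s$, with equality at $s=0$. So $s\mapsto s\int w\,d\nu-a(sw)$ has a minimum at $s=0$, where it is differentiable; its derivative vanishes there, which says $\int w\,d\nu=\int w\,d\mu$. This holds for all $w\in C(X)$. $\square$

For (ii), convergence in probability along a subsequence gives almost sure convergence $\Delta_k\to0$ along a further subsequence, and the empirical measures converge to $\nu$ almost surely. Fix a realization with both properties and apply Lemma 6. $\square$

**Remark (the "only if" in Theorem A).** Lemma 6 also yields this direction. Let $\{P_k\}$ be a mutual asymptotic Fekete sequence. Along a subsequence the empirical measures of the first $N_1$ coordinates converge to some $\nu$. The empirical measures of the first $N_1$ and of the first $N_j$ coordinates differ in total variation norm by at most $2\big(1-\frac{\min(N_1,N_j)}{\max(N_1,N_j)}\big)\to0$, so the latter also converge to $\nu$. Since $\Delta_{j,k}=\frac N{N_j}\delta_{j,k}\to0$ on $P_k$, Lemma 6 gives $\nu=\mu_{(L_j,\phi_j)}$ for every $j$.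

### Proof of Theorem B(iii)

The plan is to show that $\Delta_k$ concentrates around its mean, which tends to $0$ by (i).

**Step 1: uniform moments.** Let $\mu=\rho\,dV$ with $\rho\in L^q$ and let $q'$ be the conjugate exponent. For $u\in\mathcal K$ we have $u\le0$ and $|u|^{4q'}\le Ce^{-\alpha u}$, so Hölder's inequality gives $\int u^4\,d\mu\le\|\rho\|_q\big(\int|u|^{4q'}dV\big)^{1/q'}$, which is bounded uniformly on $\mathcal K$.

**Step 2: martingale differences.** Write $N=N_k$. Let $S=\log|D(x_1,\dots,x_N)|^2_{\phi'}$, integrable for large $k$ by (i). Let $S^{(i)}$ be $S$ with $x_i$ replaced by an independent copy $x_i'$, and $\mathcal F_i=\sigma(x_1,\dots,x_i)$. Since $\mathbb E[S^{(i)}\mid\mathcal F_i]=\mathbb E[S\mid\mathcal F_{i-1}]$, the Doob martingale differences are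
$$d_i=\mathbb E[S\mid\mathcal F_i]-\mathbb E[S\mid\mathcal F_{i-1}]=\mathbb E[S-S^{(i)}\mid\mathcal F_i],\qquad S-\mathbb ES=\sum_{i=1}^Nd_i .$$

**Step 3: fourth moments of the differences.** Because $S$ is integrable, for almost every choice of the other variables the section in the $i$-th variable is nonzero, and (5) gives $S-S^{(i)}=2\ell\big[(u-g)(x_i)-(u-g)(x_i')\big]$ with $u\in\mathcal K$ depending only on the other variables. Given these, $x_i$ and $x_i'$ are independent with law $\mu$, so by Step 1 and boundedness of $g$, $\mathbb E|S-S^{(i)}|^4\le C\ell^4$. By Jensen's inequality $\mathbb Ed_i^4\le C\ell^4$.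

**Step 4: concentration.** By Burkholder's inequality and then Cauchy–Schwarz,
$$\mathbb E|S-\mathbb ES|^4\le C'\,\mathbb E\Big(\sum_id_i^2\Big)^2\le C'N\sum_i\mathbb Ed_i^4\le C''N^2\ell^4 .$$
Dividing by $(kN)^4$ and using $\ell\le\lambda k$, $\mathbb E|\Delta_k-\mathbb E\Delta_k|^4\le C'''N_k^{-2}$. This is summable in $k$, since $N_k\sim k^n/n!$ with $n\ge1$. By Markov's inequality and Borel–Cantelli, $\Delta_k-\mathbb E\Delta_k\to0$ almost surely, and $\mathbb E\Delta_k\to0$ by (i). $\square$

## 8. Countable families, and uncountable families that fail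

**Theorem C.** (i) Let $\{(L_j,\phi_j)\}_{j\in\mathbb N}$ be a countable family of pairs, and let $\Delta_{j,k}$ denote $\Delta_k$ for the $j$-th normalized pair. There exist $x^{(k)}\in X^{\mathbb N}$ with $\lim_k\Delta_{j,k}(x^{(k)})=0$ for every $j$ if and only if all $\mu_{(L_j,\phi_j)}$ coincide. If the common measure has an $L^q$ density for some $q>1$, one can take $x^{(k)}=x$ independent of $k$.

(ii) This fails for uncountable families. Let $X$ be an elliptic curve with origin $0$ and $\omega$ the invariant form with $\int\omega=1$. For $a\in X$ let $(\mathcal O(a),\phi_a)$ be the pullback under $x\mapsto x-a$ of $(\mathcal O(0),\phi)$, where $dd^c\phi=\omega$. All these pairs have $c=1$, $N(k)=k$ and equilibrium measure $\omega$. Yet for every choice of $P_k\in X^k$, the set of $a$ for which $\{P_k\}$ fails to be asymptotically Fekete for $(\mathcal O(a),\phi_a)$ is comeagre, and in particular nonempty.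

*Proof.* **Step 1: sufficiency in (i).** Let all the measures equal $\mu$, and let $x\in X^{\mathbb N}$ be i.i.d. with law $\mu$. Put $\Delta_{j,k}=0$ for the finitely many $k$, depending on $j$, at which it is undefined. By Theorem B(i), $\mathbb E\min(1,\Delta_{j,k})\to0$ for each $j$, so dominated convergence in $j$ gives
$$e_k:=\mathbb E\sum_j2^{-j}\min(1,\Delta_{j,k}(x))\to0 .$$
Choose $x^{(k)}$ for which the sum is at most $e_k$. Then $\min(1,\Delta_{j,k}(x^{(k)}))\le2^je_k\to0$ for each $j$.

**Step 2: a single sequence.** If $\mu$ has an $L^q$ density with $q>1$, Theorem B(iii) gives for each $j$ a set of full probability on which $\Delta_{j,k}(x)\to0$. The countable intersection has full probability, and any $x$ in it works for all $j$.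

**Step 3: necessity in (i).** Given such $x^{(k)}$, fix $j$ and let $P_k$ be the first $\max(N_1,N_j)$ coordinates of $x^{(k)}$. Since $N_1/N_j\to1$, dividing by $kN_1$, $kN_j$ or $k\max(N_1,N_j)$ makes no difference in the limit, so $\{P_k\}$ is a mutual asymptotic Fekete sequence for the pairs with indices $1$ and $j$. The "only if" part of Theorem A gives $\mu_{(L_1,\phi_1)}=\mu_{(L_j,\phi_j)}$.

**Step 4: part (ii).** The values of $c$, $N(k)$ and the equilibrium measure were computed at the start of Section 3, and the statement about $\{P_k\}$ is Proposition 2. Countability entered Step 1 only through the convergent weights $2^{-j}$; for the family indexed by $a\in X$, whatever the sequence $\{P_k\}$, some $a$ fails. $\blacksquare$
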